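\title{The smallest triangle-free matroids with no large claw}

\begin{abstract}
A claw of a matroid is a set that is both independent and a flat. We prove that a simple triangle-free matroid of rank $r$ with no claw of size $2t+1$ has at least $t\,2^{r/t-1}$ elements when $t$ divides $r$, and that equality holds only for the direct sum of $t$ copies of the binary affine geometry of rank $r/t$. We also give the sharp bound for every rank. The lower bound comes from an inequality, valid for matroids whose circuits have at least $h+2$ elements, that bounds the rank by the sizes of the cocircuits meeting one suitable claw in a single element.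
\end{abstract}

\section{Introduction}

A flat of rank $k$ in a matroid has at least $k$ elements, and it has exactly $k$ elements when it is independent. A set that is both a flat and independent is called a \emph{claw}, and a \emph{$k$-claw} is a claw of size $k$. For a finite set $E$ of vectors, a $k$-claw consists of $k$ linearly independent vectors of $E$ whose span contains no further vector of $E$. Claws are thus the sparsest flats, and a matroid has no $k$-claw exactly when each of its rank-$k$ flats has an element to spare. This is a local density condition, and we ask how many elements it forces in a matroid $M$ of rank $r$. We write $|M|$ for the number of elements; the matroid terminology is recalled in Section~\ref{sec:prelim}.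

A simple matroid has no $2$-claw when every line has at least three points. Such a matroid has at least $2^r-1$ elements, with equality for the binary projective geometry $\mathrm{PG}(r-1,2)$, which consists of all nonzero vectors of $\mathbb{F}_2^r$ (Lemma~\ref{lem:lines}). This example is full of triangles, that is, $3$-element circuits. In a simple \emph{triangle-free} matroid every line has two points, so any two elements form a claw, and the first condition of interest is the absence of a $3$-claw. The natural example is the binary affine geometry $\mathrm{AG}(n,2)$, the set of vectors of $\mathbb{F}_2^{n+1}$ with last coordinate $1$. It has rank $n+1$ and $2^n$ elements. It is simple, and it is triangle-free because three vectors with last coordinate $1$ cannot sum to zero. It has no $3$-claw because, for distinct elements $x,y,z$, the vector $x+y+z$ is a fourth element in their span.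

To allow larger claws, take direct sums: ranks, sizes and largest claw sizes all add. A direct sum of $t$ affine geometries of ranks $m_1,\dots,m_t\ge 1$ has no $(2t+1)$-claw, rank $\sum_c m_c$ and size $\sum_c 2^{m_c-1}$. If $m_c\ge m_{c'}+2$, moving one unit of rank from $m_c$ to $m_{c'}$ decreases the size, so for a given rank the best choice makes the $m_c$ as equal as possible. This suggests the following conjecture, which we take from Nelson and Norin~\cite{NN}.

\begin{quote}
Let $t,r\ge1$ be integers with $t\mid r$. If $M$ is a simple triangle-free matroid of rank $r$ with no $(2t+1)$-claw, then $|M|\ge t\,2^{r/t-1}$.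
\end{quote}

The conjecture is true. It is the case $s=0$ of the following theorem, which treats all ranks.

\begin{theorem}\label{thm:bound}
Let $t\ge1$, and let $M$ be a simple triangle-free matroid of rank $r\ge1$ with no $(2t+1)$-claw. If $r\ge t$, write $r=mt+s$ with $0\le s<t$. Then
\[
|M|\ \ge\ (t-s)\,2^{m-1}+s\,2^{m},
\]
and this bound is attained for every $r\ge t$. If $r<t$, the sharp bound is the trivial one, $|M|\ge r$.
\end{theorem}

Neither structural hypothesis can be dropped. The direct sum of two triangles is simple, has rank $4$ and no $3$-claw, and has $6<8$ elements. If parallel elements are allowed, take two copies of each element of a basis: this matroid is triangle-free, its only claw is the empty set, and it has $2r$ elements, fewer than $2^{r-1}$ when $r\ge5$.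

\begin{theorem}\label{thm:equality}
Let $t\mid r$, and let $M$ be a simple triangle-free matroid of rank $r\ge1$ with no $(2t+1)$-claw. Then $|M|=t\,2^{r/t-1}$ if and only if $M$ is the direct sum of $t$ copies of $\mathrm{AG}(r/t-1,2)$.
\end{theorem}

Divisibility matters here. Let $t\ge2$ and $r=2t+1$, so that the bound of Theorem~\ref{thm:bound} is $2t+2=r+1$. A $(2t+1)$-claw in a matroid of rank $2t+1$ is a spanning flat, hence the whole ground set, so only the free matroid has one. Therefore every matroid $U_{d-1,d}\oplus U_{2t+2-d,\,2t+2-d}$ with $4\le d\le 2t+2$, a $d$-element circuit together with $2t+2-d$ coloops, attains the bound.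

A matroid is simple when all circuits have at least $3$ elements, and simple and triangle-free when all circuits have at least $4$. The lower bound holds in a form that treats these conditions uniformly.

\begin{theorem}\label{thm:general}
Let $h,k\ge1$, and let $M$ be a matroid of rank $r\ge1$ with all circuits of size at least $h+2$ and with no $(k+1)$-claw. Then
\begin{itemize}
\item[(a)] $M$ has a cocircuit of size at least $2^{\max(0,\lceil hr/k\rceil-h)}$;
\item[(b)] $\displaystyle |M|\ \ge\ \sum_{\rho=1}^{r}2^{\max(0,\lceil h\rho/k\rceil-h)}$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:bound} is the case $h=2$, $k=2t$. The case $h=1$, $k=t$ gives $|M|\ge\sum_{\rho=1}^r2^{\lceil\rho/t\rceil-1}$ for simple matroids with no $(t+1)$-claw; for $r=mt$ the sum is $t(2^m-1)$, the size of the direct sum of $t$ copies of $\mathrm{PG}(m-1,2)$.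

\section{Preliminaries}\label{sec:prelim}

A \emph{matroid} $M$ is a finite set $E$ with an integer-valued \emph{rank function} $r$ on its subsets that satisfies $0\le r(X)\le|X|$, is monotone, and is \emph{submodular}: $r(X\cap Y)\le r(X)+r(Y)-r(X\cup Y)$. We write $r(M)=r(E)$, and $X\cup x$, $X-x$ for $X\cup\{x\}$, $X\setminus\{x\}$. A set $X$ is \emph{independent} if $r(X)=|X|$; a \emph{circuit} is a minimal dependent set; a \emph{basis} of $X$ is a maximal independent subset of $X$, and it has $r(X)$ elements. The \emph{closure} of $X$ is $\operatorname{cl}(X)=\{e\in E: r(X\cup e)=r(X)\}$; it has the same rank as $X$. A \emph{flat} is a set equal to its closure, a \emph{line} is a flat of rank $2$, a \emph{hyperplane} is a flat of rank $r(M)-1$, and a \emph{cocircuit} is the complement of a hyperplane. A \emph{loop} is an element of rank $0$ and a \emph{coloop} is a one-element cocircuit. Two non-loops $x,y$ are \emph{parallel} if $r(\{x,y\})=1$; this is an equivalence relation, and its classes are the \emph{points} of $M$. In the uniform matroid $U_{a,n}$ on $n$ elements, $r(X)=\min(a,|X|)$; the matroid $U_{n,n}$ is \emph{free}. We use the following standard facts.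

\begin{itemize}
\item[(M1)] Intersections of flats are flats. If $A\subseteq A'$ are flats and $r(A')\le r(A)$, then $A=A'$.
\item[(M2)] If $K$ is a circuit and $e\in K$, then $e\in\operatorname{cl}(K-e)$. If $I$ is independent and $y\in\operatorname{cl}(I)\setminus I$, then $I\cup y$ contains exactly one circuit, and this circuit contains $y$.
\item[(M3)] If $I$ is independent and $e\in I$, some hyperplane contains $I-e$ and not $e$: extend $I$ to a basis $B$ of $E$ and take $\operatorname{cl}(B-e)$.
\end{itemize}

\medskip\noindent\emph{Restriction and contraction.} The restriction $M|F$ is the set $F$ with the same rank function; its circuits are the circuits of $M$ inside $F$. If $F$ is a flat of $M$, the flats of $M|F$ are the flats of $M$ contained in $F$, so claws of $M|F$ are claws of $M$. The contraction $M/G$ has ground set $E\setminus G$ and rank function $X\mapsto r(X\cup G)-r(G)$. Its flats are the sets $A\setminus G$ with $A\supseteq G$ a flat of $M$. If $G$ is a flat, then $M/G$ has no loops, and its points are the sets $\operatorname{cl}(G\cup x)\setminus G$ with $x\notin G$. In particular, if $W$ is a flat of rank $r(M)-2$, the hyperplanes containing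 $W$ partition $E\setminus W$ into the points of $M/W$.

\medskip\noindent\emph{Claws.} A subset $S'$ of a claw $S$ is a claw: $\operatorname{cl}(S')\subseteq S$ because $S$ is a flat, and no element of $S\setminus S'$ lies in $\operatorname{cl}(S')$ because $S$ is independent. So ``no $(k+1)$-claw'' means that all claws have at most $k$ elements.

\medskip\noindent\emph{Direct sums.} The direct sum $\bigoplus_c M_c$ of matroids on disjoint sets $E_c$ has rank function $X\mapsto\sum_c r_{M_c}(X\cap E_c)$. A set is independent, a flat, or a claw exactly when each of its traces on the $E_c$ is one; so for loopless matroids the largest claw sizes add. A circuit of the sum is a circuit of one summand, and a hyperplane of the sum is a hyperplane of one summand together with all the other summands. If sets $E_c$ partition the ground set of $M$ and $r(M)=\sum_c r(E_c)$, then $M=\bigoplus_c M|E_c$. Indeed, a union of bases of the $E_c$ spans $E$ and has $r(M)$ elements, so it is independent; hence any union of independent subsets of the $E_c$ is independent.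

\medskip\noindent\emph{Binary matroids.} A matroid is \emph{binary} if its elements can be mapped to vectors over $\mathbb{F}_2$ so that rank is the dimension of the span. A simple binary matroid of rank $r$ is a spanning set of nonzero vectors in $\mathbb{F}_2^r$. A \emph{minor} of $M$ is a restriction of a contraction of $M$, and every minor $N$ is a restriction of $M/I$ for some independent set $I$ with $|I|=r(M)-r(N)$. Tutte's theorem states that a matroid is binary if and only if it has no $U_{2,4}$-minor. A $U_{2,4}$-minor yields an independent set $I$ of size $r(M)-2$ such that $M/I$ has at least four points, that is, a flat $\operatorname{cl}(I)$ of rank $r(M)-2$ in at least four hyperplanes. So we have the following form of the theorem.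
\begin{itemize}
\item[(M4)] If every flat of rank $r(M)-2$ lies in at most three hyperplanes, then $M$ is binary.
\end{itemize}
The complement in $\mathbb{F}_2^{n+1}$ of any $n$-dimensional subspace is $\mathrm{AG}(n,2)$ after a change of coordinates. Dropping the last coordinate identifies $\mathrm{AG}(n,2)$ with $\mathbb{F}_2^n$; the nonempty flats are then the affine subspaces, and one of dimension $d$ has rank $d+1$ and $2^d$ elements. The geometries $\mathrm{AG}(0,2)$ and $\mathrm{AG}(1,2)$ are free, and $\mathrm{AG}(2,2)=U_{3,4}$.

\section{Rank four by hand}\label{sec:rank4}

If $C$ is a cocircuit and $F=E\setminus C$, then $|M|=|F|+|C|$, and $M|F$ has rank one less and inherits all hypotheses. So a lower bound on $|M|$ follows by induction once we find a large cocircuit. We show how this goes for $t=1$ and $r=4$.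

Let $M$ be simple and triangle-free, of rank $4$, with no $3$-claw; we want $|M|\ge8$. Let $C$ be a largest cocircuit and $F=E\setminus C$, a plane (a flat of rank $3$). Since $F$ is not a $3$-claw, $|F|\ge4$. Take distinct $a,b,c\in F$. They are independent, so they span $F$. The set $G=\{b,c\}$ is a line, and $F\setminus G$ is a cocircuit of $M|F$ with at least two elements that contains $a$ and not $b$.

Let $x\in C$. The independent set $\{a,b,x\}$ is not a flat, so its closure has a fourth element $y$. The planes $\operatorname{cl}(\{a,b,x\})$ and $F$ are distinct and meet in the line $\{a,b\}$, so $y\in C$; and $\{a,b,x,y\}$ is a circuit, since it is dependent and no circuit is smaller. Now look at the planes through $G$. One is $F$; the others cut $C$ into parts. The elements $x$ and $y$ lie in different parts: a plane containing $b,c,x,y$ contains $a\in\operatorname{cl}(\{b,x,y\})$, hence equals $F$, although $x\notin F$. So there are at least two parts. For each part $P$, the complement of the plane $G\cup P$ is the cocircuit $(F\setminus G)\cup(C\setminus P)$. Since $C$ is a largest cocircuit, $|F\setminus G|\le|P|$. Thus each part has at least two elements,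 $|C|\ge4$, and $|M|\ge8$. Figure~\ref{fig:cube} shows the configuration in $\mathrm{AG}(3,2)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[gray] (0,0)--(1.2,0)--(1.7,0.45)--(0.5,0.45)--cycle;
\draw[gray] (0,1.1)--(1.2,1.1)--(1.7,1.55)--(0.5,1.55)--cycle;
\draw[gray] (0,0)--(0,1.1) (1.2,0)--(1.2,1.1) (1.7,0.45)--(1.7,1.55) (0.5,0.45)--(0.5,1.55);
\draw[very thick] (1.2,0)--node[below right]{$G$}(1.7,0.45);
\draw[very thick] (1.2,1.1)--node[above left]{$P$}(1.7,1.55);
\draw[very thick] (0,1.1)--node[above left]{$P'$}(0.5,1.55);
\foreach \p in {(0,0),(0.5,0.45),(0,1.1),(0.5,1.55)} \fill \p circle (0.05);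
\foreach \p in {(1.2,0),(1.7,0.45),(1.2,1.1),(1.7,1.55)} \draw[fill=white] \p circle (0.05);
\node[below left] at (0,0) {$a$}; \node[below] at (1.2,-0.04) {$b$}; \node[right] at (1.74,0.45) {$c$};
\node[below right] at (1.2,1.1) {$x$}; \node[left] at (-0.04,1.1) {$y$};
\end{tikzpicture}
\caption{The geometry $\mathrm{AG}(3,2)$ drawn as the vertices of a cube, with the bottom face $F$ as a hyperplane and the top face $C$ as its complementary cocircuit. The two planes through the line $G=\{b,c\}$ other than $F$ cut $C$ into the parts $P$ and $P'$, and $\{a,b,x,y\}$ is a circuit. The filled vertices form the cocircuit $(F\setminus G)\cup(C\setminus P)$; it is twice as large as $F\setminus G$, and it contains $a$ but not $b$.}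
\label{fig:cube}
\end{figure}

Two features of this argument shape the general proof. First, a large cocircuit of $M|F$ was not enough: we needed one that meets the claw $\{a,b\}$ in exactly one element. The argument returns a cocircuit of the same kind. If $P$ is a smallest part, then $|C\setminus P|\ge|P|\ge|F\setminus G|$, so the new cocircuit is at least twice as large as the old one and still meets $\{a,b\}$ only in $a$. Second, the doubling happens at those elements of the claw that lie on the circuit through $x$ and $y$. For a larger claw we know only that there are at least two such elements, and they may change from one rank to the next. We therefore record, for each element $e$ of a claw $L$, the largest cocircuit meeting $L$ in $e$ alone, and we add up the numbers of doublings.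

\section{Cocircuits that meet a claw once}\label{sec:key}

The three lemmas below isolate the steps of Section~\ref{sec:rank4}. The lower bound needs them only when $F$ is a hyperplane; the generality is for Section~\ref{sec:equality}.

\begin{lemma}\label{lem:trace}
Let $A\subseteq F$ be flats of $M$, and let $X\subseteq E\setminus F$ satisfy $r(F\cup X)=r(F)+|X|$. Then $r(A\cup X)=r(A)+|X|$ and $\operatorname{cl}(A\cup X)\cap F=A$.
\end{lemma}

\begin{proof}
Submodularity for $A\cup X$ and $F$ gives $r(A)\le r(A\cup X)+r(F)-r(F\cup X)=r(A\cup X)-|X|$, and the reverse inequality always holds. Submodularity for $\operatorname{cl}(A\cup X)$ and $F$ gives $r(\operatorname{cl}(A\cup X)\cap F)\le r(A)+|X|+r(F)-r(F\cup X)=r(A)$. Now apply (M1).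
\end{proof}

Let $F$ be a flat of $M$, let $C$ be a point of $M/F$, and let $G$ be a hyperplane of $M|F$. The points of $M/G$ partition $C$ into the sets $\operatorname{cl}(G\cup x)\cap C$ with $x\in C$, which we call the \emph{$G$-parts} of $C$. We say that $G$ \emph{splits} $C$ if there are at least two $G$-parts; a smallest part then has at most $|C|/2$ elements. The next lemma lifts a cocircuit $F\setminus G$ of $M|F$ to cocircuits of $M$. Its hypothesis holds, with $i=1$ and $C_1=E\setminus F$, whenever $F$ is a hyperplane.

\begin{lemma}\label{lem:lift}
Let $F$ be a flat of $M$ of rank $r(M)-i$ such that $M/F$ has exactly $i$ points $C_1,\dots,C_i$. Let $G$ be a hyperplane of $M|F$, and let $P_j$ be a $G$-part of $C_j$ for each $j$. Then $(F\setminus G)\cup\bigcup_{j}(C_j\setminus P_j)$ is a cocircuit of $M$.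
\end{lemma}

\begin{proof}
Choose $x_j\in P_j$, and put $X=\{x_1,\dots,x_i\}$ and $H=\operatorname{cl}(G\cup X)$. The set $X$ meets every point of $M/F$, so it spans $M/F$, and $r(F\cup X)=r(M)=r(F)+i$. By Lemma~\ref{lem:trace}, $r(H)=r(G)+i=r(M)-1$ and $H\cap F=G$. Fix $j$. The flat $F_j=\operatorname{cl}(F\cup x_j)=F\cup C_j$ has rank $r(F)+1$, so $r(F_j\cup(X-x_j))=r(F_j)+i-1$. Lemma~\ref{lem:trace} applied to $\operatorname{cl}(G\cup x_j)\subseteq F_j$ and $X-x_j$ gives $H\cap F_j=\operatorname{cl}(G\cup x_j)$, hence $H\cap C_j=P_j$. So the set in the statement is the complement of the hyperplane $H$.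
\end{proof}

The lifted cocircuit is larger than $F\setminus G$ only if $G$ splits some $C_j$. Splitting comes from circuits with two elements in $C_j$, and such circuits come from claws that cannot be extended.

\begin{lemma}\label{lem:split}
Let $F$ be a flat of $M$ and $C$ a point of $M/F$.
\begin{itemize}
\item[(a)] Let $\{x,y\}\cup K_0$ be a circuit with $x,y\in C$ and $K_0\subseteq F$, and let $e\in K_0$. Every hyperplane $G$ of $M|F$ with $K_0-e\subseteq G$ and $e\notin G$ splits $C$.
\item[(b)] Suppose that all circuits of $M$ have at least $h+2$ elements. Let $L\subseteq F$ be a claw and let $x\in C$ be such that $L\cup x$ is not a flat. Then there is a set $L_0\subseteq L$ with $|L_0|\ge h$ such that, for each $e\in L_0$, every hyperplane $G$ of $M|F$ with $L-e\subseteq G$ and $e\notin G$ splits $C$.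
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $y\in\operatorname{cl}(G\cup x)$, this flat contains all of the circuit except possibly $e$, hence also $e$ by (M2). But $\operatorname{cl}(G\cup x)\cap F=G$ by Lemma~\ref{lem:trace}, and $e\notin G$. So $x$ and $y$ lie in different $G$-parts.

(b) By Lemma~\ref{lem:trace}, $L\cup x$ is independent and $\operatorname{cl}(L\cup x)\cap F=L$. Choose $y\in\operatorname{cl}(L\cup x)\setminus(L\cup x)$. Then $y\notin F$, and $y\in\operatorname{cl}(F\cup x)=F\cup C$, so $y\in C$. Let $K$ be the circuit in $L\cup\{x,y\}$ given by (M2); it contains $y$. It also contains $x$, for otherwise $y\in\operatorname{cl}(L)=L$. So $K=\{x,y\}\cup L_0$ with $L_0\subseteq L$ and $|L_0|\ge h$, and (a) applies.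
\end{proof}

For an independent set $L$ of $M$ and $e\in L$, let $\mu_M(L,e)$ be the largest size of a cocircuit $D$ of $M$ with $D\cap L=\{e\}$. Such a cocircuit exists by (M3), so $\mu_M(L,e)\ge1$.

\begin{theorem}\label{thm:key}
Let $h\ge1$, and let $M$ be a matroid all of whose circuits have at least $h+2$ elements. Then $M$ has a claw $L$ with
\begin{equation}\label{eq:key}
h\,r(M)\ \le\ \sum_{e\in L}\bigl(h+\lfloor\log_2\mu_M(L,e)\rfloor\bigr).
\end{equation}
\end{theorem}

The right side must grow by $h$ with each unit of rank, and it can do so in two ways: the claw gains an element, which is why each element carries the constant $h$, or $h$ of the numbers $\mu$ double. The inequality is tight in the examples of the introduction. In $\mathrm{PG}(r-1,2)$ with $h=1$, a largest claw has one element and all cocircuits have size $2^{r-1}$, so both sides equal $r$. In $\mathrm{AG}(r-1,2)$ with $r\ge2$ and $h=2$, a largest claw has two elements and all cocircuits have size $2^{r-2}$, so both sides equal $2r$.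

\begin{proof}
We use induction on $r=r(M)$. If $r=0$, then $E=\emptyset$ because $M$ has no loops, and $L=\emptyset$ works. Let $r\ge1$, let $C$ be a \emph{largest} cocircuit of $M$, and let $F=E\setminus C$. By induction, $M|F$ has a claw $L$ satisfying \eqref{eq:key} for $M|F$, and $L$ is a claw of $M$. For $e\in L$ put $\mu'(e)=\mu_{M|F}(L,e)$, and let $G_e$ be a hyperplane of $M|F$ with $(F\setminus G_e)\cap L=\{e\}$ and $|F\setminus G_e|=\mu'(e)$. By Lemma~\ref{lem:lift} with $i=1$, for each $G_e$-part $P$ of $C$ the set
\[
D(e,P)=(F\setminus G_e)\cup(C\setminus P)
\]
is a cocircuit of $M$. It meets $L$ exactly in $e$, it is disjoint from $P$, and it has at least $\mu'(e)$ elements.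

\emph{Case A: $L'=L\cup x$ is a flat for some $x\in C$.} By Lemma~\ref{lem:trace}, $L'$ is independent, so it is a claw. For $e\in L$ let $P$ be the $G_e$-part containing $x$; then $D(e,P)\cap L'=\{e\}$, so $\mu_M(L',e)\ge\mu'(e)$. The element $x$ contributes at least $h$. The right side of \eqref{eq:key} for $L'$ is at least $h(r-1)+h=hr$.

\emph{Case B: $L\cup x$ is a flat for no $x\in C$.} We keep $L$, and $\mu_M(L,e)\ge\mu'(e)$ for all $e\in L$. Fix $x\in C$ and let $L_0$ be as in Lemma~\ref{lem:split}(b). Let $e\in L_0$. Then $G_e$ splits $C$; let $P$ be a smallest $G_e$-part, so $|P|\le|C|/2$. Since $C$ is a largest cocircuit, $|D(e,P)|=\mu'(e)+|C|-|P|\le|C|$, and so $\mu'(e)\le|P|\le|C|/2$. Therefore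
\[
\mu_M(L,e)\ \ge\ \mu'(e)+|C|-|P|\ \ge\ \mu'(e)+|C|/2\ \ge\ 2\mu'(e).
\]
Thus $\lfloor\log_2\mu\rfloor$ increases by at least $1$ at each of at least $h$ elements and decreases nowhere, and the right side of \eqref{eq:key} for $L$ in $M$ is at least $h(r-1)+h=hr$.
\end{proof}

The bound on circuit sizes enters the induction step only through $|L_0|\ge h$, and the maximality of $C$ only through $\mu'(e)\le|P|$, which turns an increase into a doubling. The bound on claw sizes has not been used; it enters now, as a bound on the number of terms in \eqref{eq:key}.

\begin{proof}[Proof of Theorem~\ref{thm:general}]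
(a) Let $q\ge1$ be the largest size of a cocircuit. The sum in \eqref{eq:key} has at most $k$ terms, each at most $h+\lfloor\log_2q\rfloor$, so $hr\le k(h+\lfloor\log_2q\rfloor)$. Since $\lfloor\log_2q\rfloor$ is a nonnegative integer that is at least $hr/k-h$, it is at least $\max(0,\lceil hr/k\rceil-h)$.

(b) For $r=1$ this follows from (a). For $r\ge2$ let $C$ be a largest cocircuit and $F=E\setminus C$. The matroid $M|F$ has rank $r-1$ and satisfies the hypotheses. By induction $|F|$ is at least the sum of the first $r-1$ terms, and by (a) $|C|$ is at least the last term.
\end{proof}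

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
With $h=2$ and $k=2t$, Theorem~\ref{thm:general}(b) gives $|M|\ge\nu(r)$, where
\begin{equation}\label{eq:nu}
\nu(r)=\sum_{\rho=1}^{r}2^{\max(0,\lceil\rho/t\rceil-2)},\qquad \nu(0)=0.
\end{equation}
The indices $\rho$ with $\lceil\rho/t\rceil=j$ form a block of $t$ consecutive integers, on which the term is $1$ for $j=1$ and $2^{j-2}$ for $j\ge2$. Hence $\nu(mt)=t\bigl(1+\sum_{j=2}^m2^{j-2}\bigr)=t\,2^{m-1}$ for $m\ge1$, and for $0\le s<t$
\[
\nu(mt+s)=t\,2^{m-1}+s\,2^{m-1}=(t-s)\,2^{m-1}+s\,2^m .
\]
Equality holds for the direct sum of $t-s$ copies of $\mathrm{AG}(m-1,2)$ and $s$ copies of $\mathrm{AG}(m,2)$. It has rank $(t-s)m+s(m+1)=r$ and the stated size, it is simple and triangle-free because its summands are, and its claws have at most two elements in each of the $t$ summands. For $r<t$ the free matroid of rank $r$ has $r$ elements and no $(2t+1)$-claw.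
\end{proof}

\section{The case of equality}\label{sec:equality}

The ``if'' direction of Theorem~\ref{thm:equality} is the construction above with $s=0$. For the converse, fix $t$, let $\nu$ be as in \eqref{eq:nu}, and call $M$ \emph{extremal} if it is simple and triangle-free, has no $(2t+1)$-claw, and $|M|=\nu(r(M))$. Equality propagates down the induction.

\begin{lemma}\label{lem:peel}
Let $M$ be extremal of rank $\rho\ge1$, let $C$ be a largest cocircuit of $M$ and $F=E\setminus C$. Then $|C|=2^{\max(0,\lceil\rho/t\rceil-2)}$ and $M|F$ is extremal.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:general}, $|F|\ge\nu(\rho-1)$ and $|C|\ge2^{\max(0,\lceil\rho/t\rceil-2)}=\nu(\rho)-\nu(\rho-1)$. Since $|F|+|C|=\nu(\rho)$, both inequalities are equalities.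
\end{proof}

The useful consequence is an upper bound on the sizes of \emph{all} cocircuits of an extremal matroid. We first recognize a single affine geometry, and then show that an extremal matroid of rank $mt$ is a direct sum of $t$ pieces.

\subsection{A single affine geometry}

Contracting an element of $\mathrm{AG}(m-1,2)$ gives a matroid in which every line has three points. We therefore begin with matroids that have no $2$-claw.

\begin{lemma}\label{lem:lines}
Let $N$ be a simple matroid of rank $\rho\ge1$ in which every line has at least three points. Then $|N|\ge2^\rho-1$. If equality holds, then every flat of rank $\rho-2$ lies in exactly three hyperplanes, and $N\cong\mathrm{PG}(\rho-1,2)$.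
\end{lemma}

\begin{proof}
Let $H$ be a hyperplane and $x\notin H$. For $z\in H$, the line through $x$ and $z$ meets $H$ only in $z$, since a line with two points in $H$ lies in $H$. So these lines are distinct for distinct $z$, two of them share only $x$, and each has a third point outside $H$. Hence $|N|\ge2|H|+1$ for every hyperplane $H$. The restriction $N|H$ satisfies the hypothesis, and the inequality follows by induction from the case $\rho=1$.

Suppose $|N|=2^\rho-1$. Every hyperplane satisfies $2^{\rho-1}-1\le|H|\le(|N|-1)/2=2^{\rho-1}-1$, so equality passes to $N|H$. A flat $W$ of rank $\rho-2$ is a hyperplane of such an $N|H$, so $|W|=2^{\rho-2}-1$. The hyperplanes containing $W$ partition the $2^\rho-2^{\rho-2}=3\cdot2^{\rho-2}$ elements outside $W$ into sets of size $2^{\rho-1}-2^{\rho-2}=2^{\rho-2}$, so there are three of them. By (M4), $N$ is binary, and $2^\rho-1$ distinct nonzero vectors of $\mathbb{F}_2^\rho$ are all of them.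
\end{proof}

\begin{proposition}\label{prop:t1}
Let $m\ge3$, and let $M$ be a simple triangle-free matroid of rank $m$ with no $3$-claw and $|M|=2^{m-1}$. Then $M\cong\mathrm{AG}(m-1,2)$.
\end{proposition}

\begin{proof}
Let $e\in E$. For distinct $f,g\in E-e$ the set $\{e,f,g\}$ is independent in $M$, so $M/e$ is simple, of rank $m-1$, with $2^{m-1}-1$ elements. The set $\{e,f,g\}$ is not a flat, so the line of $M/e$ through $f$ and $g$ has a third point. Thus $M/e$ is a case of equality in Lemma~\ref{lem:lines}. Let $W$ be a flat of $M$ of rank $m-2\ge1$, and take $e\in W$. The hyperplanes of $M$ containing $W$ correspond to the hyperplanes of $M/e$ containing the flat $W-e$ of rank $r(M/e)-2$, so there are three of them. By (M4), $M$ is binary.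

Regard $E$ as a subset of $\mathbb{F}_2^m\setminus\{0\}$ and let $S=\mathbb{F}_2^m\setminus E$; both sets have $2^{m-1}$ elements, and $0\in S$. Let $e\in E$. If $f+e=g$ with $f,g\in E$, then $e,f,g$ are distinct, since all three are nonzero, and they form a triangle. So $E+e$ is disjoint from $E$, and by counting $E+e=S$ and $S+e=E$. Given $s,s'\in S$, pick $e\in E$; then $s+e$ and $e'=s'+e$ lie in $E$, so $s+s'=(s+e)+e'\in E+e'=S$. Thus $S$ is a subspace of dimension $m-1$, and $E$ is its complement.
\end{proof}

\subsection{The cases $m\le3$}

Let $M$ be extremal of rank $mt$, so $|M|=t\,2^{m-1}$. If $m\le2$, then $|M|=mt=r(M)$, so $M$ is free; this is the direct sum of $t$ copies of $\mathrm{AG}(m-1,2)$.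

Let $m=3$. By Lemma~\ref{lem:peel}, every cocircuit has at most two elements. Recall that the dual matroid $M^*$ has as bases the complements of the bases of $M$, that its circuits are the cocircuits of $M$, that $M^{**}=M$, and that duality commutes with direct sums. Every circuit of $M^*$ is a loop or a parallel pair. A matroid is determined by its circuits, so $M^*$ is the direct sum of its loops and its points, the latter being matroids $U_{1,s}$. The dual of a loop is a coloop, and the dual of $U_{1,s}$ is the $s$-element circuit $U_{s-1,s}$. Hence $M$ is the direct sum of $\ell$ coloops and circuits of sizes $s_1,\dots,s_b\ge4$. Each circuit contributes $1$ to $|M|-r(M)=4t-3t$, so $b=t$. Then $4t=|M|=\ell+\sum_cs_c\ge\ell+4t$ forces $\ell=0$ and $s_c=4$ for all $c$, and $U_{3,4}=\mathrm{AG}(2,2)$.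

\subsection{The induction step}

Let $m\ge4$, assume the theorem for $m-1$, and let $M$ be extremal of rank $r=mt$. Put $q=2^{m-2}$; by Lemma~\ref{lem:peel}, every cocircuit of $M$ has at most $q$ elements. We remove $t$ cocircuits $C_1,\dots,C_t$ of size $q$ to reach a flat $F$ that is a direct sum of $t$ affine geometries $A_1,\dots,A_t$ of size $q$. In the expected answer, each $C_j$ completes one $A_c$ to an affine geometry of twice the size. The difficulty is that, a priori, the circuits through two elements of $C_j$ could use several of the $A_c$, and one $A_c$ could serve several $C_j$. By Lemma~\ref{lem:split}, these circuits are detected by the hyperplanes of $M|F$ that split $C_j$, so we study this relation.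

\medskip\noindent\emph{Step 1: the flat $F$ and the points of $M/F$.} Applying Lemma~\ref{lem:peel} $t$ times gives flats $E=F_0\supset F_1\supset\dots\supset F_t$ such that $F_i$ is a hyperplane of $M|F_{i-1}$, each $M|F_i$ is extremal of rank $mt-i$, and $C_i=F_{i-1}\setminus F_i$ has $q$ elements, because $\lceil(mt-i+1)/t\rceil=m$ for $1\le i\le t$. We claim that the points of $M/F_i$ are exactly $C_1,\dots,C_i$. For $i=1$ this holds because $M/F_1$ has rank $1$. Suppose that it holds for some $i<t$. Apply Lemma~\ref{lem:lift} with $F_i$ and $G=F_{i+1}$ and any parts $P_j$. The resulting cocircuit has size $q+\sum_{j\le i}(q-|P_j|)\le q$, so $P_j=C_j$: each $C_j$ with $j\le i$ lies in one point of $M/F_{i+1}$. So does $C_{i+1}$, since $F_{i+1}$ is a hyperplane of $M|F_i$. The sets $C_1,\dots,C_{i+1}$ partition the ground set of $M/F_{i+1}$, which has rank $i+1$ and so at least $i+1$ points; hence they are its points.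

Let $F=F_t$. It has rank $(m-1)t$, so by induction $M|F=A_1\oplus\dots\oplus A_t$ with $A_c\cong\mathrm{AG}(m-2,2)$; we also write $A_c$ for the ground set. A hyperplane $G$ of $M|F$ consists of a hyperplane of one $A_c$ and all the other summands. We say that $G$ \emph{cuts} $A_c$; this is the case as soon as $G$ misses an element of $A_c$.

\medskip\noindent\emph{Step 2: a hyperplane $G$ of $M|F$ splits at most one $C_j$.} We have $|F\setminus G|=2^{m-3}=q/2$. Apply Lemma~\ref{lem:lift} with smallest parts $P_j$. Each $C_j$ that is split contributes at least $q/2$ elements to the resulting cocircuit, whose size is at most $q$.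

\medskip\noindent\emph{Step 3: for each $c$, at most one index $j$ has the property that some hyperplane cutting $A_c$ splits $C_j$.} Step 2 concerns one hyperplane at a time; to compare different hyperplanes we use the geometry of $A_c$. Identify $A_c$ with $\mathbb{F}_2^n$, where $n=m-2\ge2$, and the hyperplanes cutting $A_c$ with the affine hyperplanes $\{v:\varphi(v)=\alpha\}$, where $\varphi\ne0$ is a linear functional and $\alpha\in\mathbb{F}_2$. Two distinct hyperplanes with the same $\varphi$ are complementary in $A_c$; each hyperplane has exactly one such \emph{complement}. Two hyperplanes with $\varphi\ne\varphi'$ meet in an affine subspace of dimension $n-2\ge0$. The hyperplanes containing this subspace partition the remaining $3\cdot2^{n-2}$ points into sets of size $2^{n-2}$, so there are three. We call them a \emph{pencil}. As hyperplanes of $M|F$, any two members of a pencil intersect in the same flat $W$, of rank $r(F)-2$, and no two are complementary. We claim: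
\begin{itemize}
\item[$(*)$] if two members $H,H'$ of a pencil do not split $C_j$, neither does the third member $H''$.
\end{itemize}
Let $x\in C_j$. Then $C_j\subseteq\operatorname{cl}(H\cup x)\cap\operatorname{cl}(H'\cup x)$. These two flats have rank $r(F)$, and their union spans $F\cup x$, so their intersection has rank at most $2r(F)-(r(F)+1)=r(W\cup x)$. By (M1) the intersection is $\operatorname{cl}(W\cup x)$, so $C_j\subseteq\operatorname{cl}(W\cup x)\subseteq\operatorname{cl}(H''\cup x)$, which proves $(*)$.

Suppose now that $i\ne j$ and that $H,H'$ cut $A_c$, with $H$ splitting $C_i$ and $H'$ splitting $C_j$. By Step 2, $H$ does not split $C_j$ and $H'$ does not split $C_i$; in particular $H\ne H'$. Assume first that $H$ and $H'$ are not complementary, and let $H''$ complete the pencil. By Step 2, $H''$ fails to split $C_i$ or fails to split $C_j$. In the first case $(*)$ applied to $H',H''$ shows that $H$ does not split $C_i$; in the second, $(*)$ applied to $H,H''$ shows that $H'$ does not split $C_j$. Both are contradictions. Assume next that $H'$ is the complement of $H$. Since $n\ge2$, there is a functional other than that of $H$, so $H$ lies in a pencil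 $\{H,K,K'\}$. By $(*)$, one of $K,K'$, say $K$, splits $C_i$. Now $K\ne H'$ because $K$ is not complementary to $H$, and $K$ is not complementary to $H'$ because $K\ne H$. So the pair $K,H'$ falls under the first case, which is impossible.

This step is the reason for treating $m=3$ separately: there $A_c$ would have two elements, and its two hyperplanes would be complementary, with no pencil to connect them.

\medskip\noindent\emph{Step 4: matching the $C_j$ with the $A_c$.} For each $c$ let $J(c)$ be the set of indices $j$ such that some hyperplane cutting $A_c$ splits $C_j$; by Step 3, $|J(c)|\le1$. We show that every $j$ lies in some $J(c)$; here we use the claw hypothesis directly. Let $L$ consist of two elements from each $A_c$. It is a $2t$-claw of $M|F$, hence of $M$. Fix $j$ and $x\in C_j$. The set $L\cup x$ is independent by Lemma~\ref{lem:trace} and has $2t+1$ elements, so it is not a flat. Take $L_0$ as in Lemma~\ref{lem:split}(b), an element $e\in L_0$, say $e\in A_c$, and by (M3) a hyperplane $G$ of $M|F$ with $L-e\subseteq G$ and $e\notin G$. Then $G$ cuts $A_c$ and splits $C_j$, so $j\in J(c)$. Thus $t$ sets of size at most one cover $t$ indices, so $J(c)=\{\sigma(c)\}$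 for a bijection $\sigma$. In particular, no hyperplane cutting $A_{c'}$ with $c'\ne c$ splits $C_{\sigma(c)}$.

\medskip\noindent\emph{Step 5: the decomposition.} Fix $c$ and $x\in C_{\sigma(c)}$, and let $B$ be a basis of $F$. Then $B\cup x$ is a basis of the flat $F\cup C_{\sigma(c)}$. Let $y\in C_{\sigma(c)}-x$ and let $K$ be the circuit in $B\cup\{x,y\}$ given by (M2). It contains $y$, and it contains $x$ because $y\notin F$; so $K=\{x,y\}\cup K_0$ with $K_0\subseteq B$. Suppose that $K_0$ contains an element $b\in A_{c'}$ with $c'\ne c$. The hyperplane $\operatorname{cl}(B-b)$ of $M|F$ contains $K_0-b$ and misses $b$, so it cuts $A_{c'}$, and it splits $C_{\sigma(c)}$ by Lemma~\ref{lem:split}(a). This contradicts Step 4. Hence $K_0\subseteq A_c$ and $y\in\operatorname{cl}(A_c\cup x)$. So the set $E_c=A_c\cup C_{\sigma(c)}$ has rank at most $r(A_c)+1=m$.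

The sets $E_1,\dots,E_t$ partition $E$, and $mt=r(M)\le\sum_cr(E_c)\le mt$. Therefore $r(E_c)=m$ for all $c$ and $M=\bigoplus_cM|E_c$, with $|E_c|=2q=2^{m-1}$. Each summand is simple and triangle-free, so it has a $2$-claw. The largest claw sizes of the $t$ summands add up to at most $2t$, so no summand has a $3$-claw. By Proposition~\ref{prop:t1}, $M|E_c\cong\mathrm{AG}(m-1,2)$ for every $c$. This completes the proof of Theorem~\ref{thm:equality}. \qed

\begin{thebibliography}{9}

\bibitem{NN} Peter Nelson and Sergey Norin, \emph{The smallest matroids with no large independent flat}, arXiv:1909.02045 (2019).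

\end{thebibliography}
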